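\title{A counterexample to the Everett--Reed conjecture on perfectly contractile graphs}

\begin{abstract}
An even pair of a graph is a pair of nonadjacent vertices such that every chordless path between them has even length. A graph is perfectly contractile if each of its induced subgraphs can be reduced to a clique by repeatedly contracting even pairs. Everett and Reed conjectured that a graph is perfectly contractile if and only if it contains no odd hole, no antihole of length at least $5$, and no odd prism. We disprove the conjecture: there is a graph on $24$ vertices that contains none of these structures, is not a clique, and has no even pair at all. We also show that every graph containing none of these structures is an induced subgraph of another such graph that is not a clique and has no even pair.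
\end{abstract}

\section{Even pairs and the conjecture}\label{sec:intro}

All graphs are finite and simple. We say that $G$ \emph{contains} $H$ if $H$ is an induced subgraph of $G$, and we identify an induced subgraph with its vertex set. A \emph{path} always means a chordless path, and its \emph{length} is its number of edges. We write $x\sim y$ for adjacent and $x\not\sim y$ for nonadjacent vertices. A set $A$ is \emph{complete} to a disjoint set $B$ if all edges between them are present, and \emph{anticomplete} to $B$ if none is. The complement of $G$ is $\overline G$.

An \emph{even pair} of $G$ is a pair $\{x,y\}$ of nonadjacent vertices such that every path between $x$ and $y$ has even length. To \emph{contract} $x$ and $y$ is to replace them by one new vertex adjacent to every other vertex that is adjacent to at least one of $x,y$; the result is $G/xy$. The interest of even pairs is that they can be given the same color at no cost. Recall that $\chi(G)$ is the least number of colors in a proper coloring of $G$ and $\omega(G)$ is the largest size of a clique.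

\begin{proposition}\label{prop:color}
If $\{x,y\}$ is an even pair of $G$, then $\chi(G/xy)=\chi(G)$ and $\omega(G/xy)=\omega(G)$.
\end{proposition}

\begin{proof}
Colorings of $G/xy$ correspond to colorings of $G$ in which $x$ and $y$ have the same color, so $\chi(G)\le\chi(G/xy)$. Conversely, take an optimal coloring of $G$ in which $x$ has color $1$ and $y$ has color $2$, and let $B$ be the component of $x$ in the subgraph induced by these two colors. If $y\in B$, a shortest path from $x$ to $y$ in $B$ is chordless and alternates colors, so it has odd length. Hence $y\notin B$, and exchanging the two colors on $B$ gives $x$ the color of $y$.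

A clique of $G$ has at most one of $x,y$, so it yields a clique of the same size in $G/xy$. Conversely, let $K\cup\{z\}$ be a clique of $G/xy$, where $z$ is the new vertex. Every vertex of $K$ is adjacent to $x$ or to $y$. If some $p\in K$ had $p\not\sim x$ and some $q\in K$ had $q\not\sim y$, then $x\,q\,p\,y$ would be a path of length $3$. So $K\cup\{x\}$ or $K\cup\{y\}$ is a clique of $G$.
\end{proof}

A graph $G$ is \emph{even-contractile} if there is a sequence $G=G_0,\dots,G_k$ with $k\ge 0$ such that $G_k$ is a clique and each $G_{i+1}$ is obtained from $G_i$ by contracting an even pair of $G_i$. It is \emph{perfectly contractile} if every induced subgraph of $G$ is even-contractile. By Proposition~\ref{prop:color}, an even-contractile graph has $\chi=\omega$, and the contraction sequence, read backward, produces an optimal coloring. Perfectly contractile graphs are the graphs on all of whose induced subgraphs this coloring method can succeed. They form a class closed under taking induced subgraphs, and one asks for the induced subgraphs that must be excluded.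

A \emph{hole} is a chordless cycle with at least four vertices, an \emph{antihole} is the complement of a hole, and the \emph{length} of either is its number of vertices. An odd hole (a hole of odd length) has no even pair, because the two arcs between nonadjacent vertices have different parities. An antihole of length $n\ge5$ has none either: number its vertices $1,\dots,n$ along the complementary cycle; its nonadjacent pairs are $\{i,i+1\}$, and $i,\ i+2,\ i-1,\ i+1$ is a path of length $3$. So both must be excluded.

A \emph{prism} consists of two vertex-disjoint triangles and three vertex-disjoint paths $P_1,P_2,P_3$, each with one end in each triangle, with no edges other than those of the triangles and the paths. If two of the paths have lengths of different parities, their union induces an odd hole. A prism is \emph{odd} if the three lengths are odd and \emph{even} if they are even. Call a graph \emph{forbidden} if it is an odd hole, an antihole of length at least $5$, or an odd prism, and let $\mathcal G$ be the class of graphs that contain no forbidden graph. Every prism contained in a graph of $\mathcal G$ is even. We take the following statement from~\cite{Maffray}.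

\medskip
\noindent\textbf{Conjecture} (Everett and Reed). \emph{A graph is perfectly contractile if and only if it belongs to $\mathcal G$.}
\medskip

It is known that every perfectly contractile graph belongs to $\mathcal G$. In the other direction, Maffray and Trotignon proved that every graph of $\mathcal G$ that contains no prism is perfectly contractile. What remains of the conjecture is the assertion that even prisms do no harm, and the smallest even prism supports this guess: it is perfectly contractile (Example~\ref{ex:contract}). The conjecture is nevertheless false.

\begin{theorem}\label{thm:main}
There is a graph $G\in\mathcal G$ on $24$ vertices that is not a clique and has no even pair. Hence $G$ is not even-contractile, so not perfectly contractile, and the Everett--Reed conjecture is false.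
\end{theorem}

\begin{theorem}\label{thm:embed}
Every graph $H\in\mathcal G$ is an induced subgraph of a graph $\widehat H\in\mathcal G$ that is not a clique and has no even pair.
\end{theorem}

\begin{remark}\label{rem:list}
Theorem~\ref{thm:main} refutes even the weaker assertion that every graph of $\mathcal G$ other than a clique has an even pair. It also shows that a characterization of perfectly contractile graphs by excluded induced subgraphs must list at least one further graph, with at most $24$ vertices, namely a minimal induced subgraph of $G$ that is not perfectly contractile. This graph lies in $\mathcal G$, so by the theorem of Maffray and Trotignon it contains a prism, and that prism is even.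
\end{remark}

The proofs of the two theorems are self-contained. Section~\ref{sec:prisms} collects what we need about prisms, Section~\ref{sec:idea} explains how an even pair is destroyed without leaving $\mathcal G$, Sections~\ref{sec:G}--\ref{sec:sparse} define $G$ and prove Theorem~\ref{thm:main}, and Section~\ref{sec:embed} proves Theorem~\ref{thm:embed}.

\section{Prisms and forbidden graphs}\label{sec:prisms}

\begin{lemma}\label{lem:prism}
Let $Q$ be a prism with triangles $A,B$ and paths $P_1,P_2,P_3$.
\begin{enumerate}
\item[(a)] The vertices of $A\cup B$ have degree $3$, and all others have degree $2$.
\item[(b)] The only triangles of $Q$ are $A$ and $B$.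
\item[(c)] Every hole of $Q$ is the union of two of the three paths.
\item[(d)] For every clique $K$ of $Q$, the graph $Q\setminus K$ is connected.
\end{enumerate}
\end{lemma}

\begin{proof}
Part (a) is read off the definition. For (b), no path contains a triangle, and a vertex of one path has at most one neighbor on another path; so a triangle has one vertex on each path, its edges are edges of $A$ or of $B$, and since $A\cap B=\emptyset$ it is $A$ or $B$.

(c) Let $C$ be a hole of $Q$. Since $Q\setminus(A\cup B)$ has no cycle, $C$ has a vertex $x$ in a triangle, say $x\in A\cap P_1$. The two neighbors of $x$ in $C$ are nonadjacent, so one is the neighbor of $x$ on $P_1$ and the other lies in $A$, say on $P_2$. Interior vertices of $P_1$ have degree $2$, so $C$ follows $P_1$ to its other end. The same argument, applied to the vertex of $A\cap P_2$, gives $P_2\subseteq C$. Now $P_1\cup P_2$ induces a cycle, so it is all of $C$.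

(d) If $K=A$, what remains is $B$ with a (possibly trivial) path starting at each of its vertices; the case $K=B$ is symmetric. Otherwise $|K|\le2$ by (b), so $K$ misses some path, say $P_3$. For $\ell\in\{1,2\}$ the set $K\cap P_\ell$ is empty, a vertex, or two consecutive vertices, so every component of $P_\ell\setminus K$ contains an end of $P_\ell$, and this end is adjacent to an end of $P_3$.
\end{proof}

The smallest odd hole and the smallest odd prism are antiholes. The complement of the $5$-hole $1\,2\,3\,4\,5$ is the $5$-hole $1\,3\,5\,2\,4$, and the complement of the $6$-hole $1\,2\cdots6$ is the prism with triangles $135$, $246$ and paths $14$, $36$, $52$. An odd prism has an even number of vertices, since each path has. Call a forbidden graph \emph{sparse} if it is an odd hole of length at least $7$ or an odd prism with at least $8$ vertices. Then every forbidden graph is an antihole of length at least $5$ or is sparse. Antiholes are best studied in the complement, where they are cycles. Sparse forbidden graphs will be treated all at once, through the following list.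

\begin{lemma}\label{lem:sparse}
Let $F$ be a sparse forbidden graph with maximum degree $\Delta$.
\begin{enumerate}
\item[(S1)] $\Delta\in\{2,3\}$, every vertex has degree at least $2$, and $|F|\ge\Delta+5$.
\item[(S2)] Every vertex of a triangle has degree $3$, and distinct triangles are disjoint.
\item[(S3)] Every vertex of a $4$-hole has degree $3$.
\item[(S4)] Every clique $K$ has $|K|\le\Delta$, and $F\setminus K$ is connected.
\end{enumerate}
\end{lemma}

\begin{proof}
If $F$ is a hole, then $\Delta=2$ and $|F|\ge7$, there are no triangles or $4$-holes, and deleting a clique (nothing, a vertex, or two consecutive vertices) leaves a cycle or a path. If $F$ is a prism, then $\Delta=3$ and $|F|\ge8$, and the rest is Lemma~\ref{lem:prism}; for (S3), a $4$-hole is the union of two paths of length $1$, whose vertices all lie in triangles.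
\end{proof}

The building block of the counterexample is the smallest even prism $\Pi$, with triangles $w\,a\,a'$ and $v\,c\,c'$ and paths $w\,u\,v$, $a\,b\,c$, $a'\,b'\,c'$ (Figure~\ref{fig:prism}).

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9,every node/.style={circle,draw,inner sep=1pt,minimum size=6mm,font=\small}]
\node[dashed] (w) at (90:2.7) {$w$};
\node[fill=gray!30] (a) at (210:2.7) {$a$};
\node[fill=gray!30] (ap) at (330:2.7) {$a'$};
\node[fill=gray!30] (u) at (90:1.7) {$u$};
\node (b) at (210:1.7) {$b$};
\node (bp) at (330:1.7) {$b'$};
\node (v) at (90:0.75) {$v$};
\node (c) at (210:0.75) {$c$};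
\node (cp) at (330:0.75) {$c'$};
\draw (a)--(ap) (a)--(b)--(c) (ap)--(bp)--(cp) (u)--(v) (v)--(c)--(cp)--(v);
\draw[dashed] (w)--(a) (w)--(ap) (w)--(u);
\end{tikzpicture}
\caption{The even prism $\Pi$ on nine vertices, with all edges drawn, solid or dashed. Deleting $w$ and the dashed edges leaves a unit of the counterexample; the three neighbors of $w$ are shaded.}
\label{fig:prism}
\end{figure}

\begin{lemma}\label{lem:Pi}
\begin{enumerate}
\item[(a)] $\Pi\in\mathcal G$, and the only prism contained in $\Pi$ is $\Pi$ itself.
\item[(b)] The even pairs of $\Pi$ are exactly $\{w,v\}$, $\{a,c\}$ and $\{a',c'\}$.
\end{enumerate}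
\end{lemma}

\begin{proof}
(a) By Lemma~\ref{lem:prism}(c), every hole of $\Pi$ has length $6$. An antihole of length $5$ is a $5$-hole, and an antihole of length at least $6$, numbered along the complementary cycle, contains the $4$-hole $1\,4\,2\,5$. So $\Pi$ contains no odd hole and no antihole of length at least $5$. A prism contained in $\Pi$ includes both triangles of $\Pi$ and three neighbors of each of their vertices, hence also $u,b,b'$. It is therefore $\Pi$, which is even.

(b) Every permutation of the three paths is an automorphism of $\Pi$, and so is the map that reverses all three paths. Up to these symmetries there are four kinds of nonadjacent pairs, represented by $\{a,c'\}$, $\{b,b'\}$, $\{a,b'\}$ and $\{a,c\}$. The first three are joined by the odd paths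
\[
a\,a'\,b'\,c',\qquad b\,a\,a'\,b',\qquad a\,w\,u\,v\,c'\,b'.
\]
A path from $a$ to $c$ begins with $ab$, $aa'$ or $aw$, and the absence of chords then forces it to be $a\,b\,c$, $a\,a'\,b'\,c'\,c$ or $a\,w\,u\,v\,c$. All three are even.
\end{proof}

\begin{example}\label{ex:contract}
The prism $\Pi$ is even-contractile. Contract $\{a,c\}$ to a vertex $z$; then $b$ is pendant at $z$. The pair $\{a',c'\}$ is still even: a path through $z$ is $a'\,z\,c'$, and a path avoiding $z$ is an arc, of length $2$ or $4$, of the hole $a'\,b'\,c'\,v\,u\,w$. Contract it to $z'$. The paths from $w$ to $v$ are now $w\,z\,v$, $w\,z'\,v$ and $w\,u\,v$. Contracting $\{w,v\}$ leaves a triangle with a pendant vertex at each corner. A pendant vertex is joined to another corner by a unique path, of length $2$, and contracting the two amounts to deleting the pendant vertex; three such steps leave a triangle. The proper induced subgraphs of $\Pi$ lie in $\mathcal G$ and contain no prism, so $\Pi$ is perfectly contractile by the theorem of Maffray and Trotignon.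
\end{example}

\section{How to destroy an even pair}\label{sec:idea}

Of the $24$ nonadjacent pairs of $\Pi$, only three are even. We want to embed $\Pi$ in a larger graph of $\mathcal G$ in which these three pairs are joined by odd paths as well.

Take the pair $\{a,c\}$, and add to $\Pi$ a vertex $z$ adjacent to every vertex except $c$. Then $a\,z\,c'\,c$ is a path of length $3$, and $\{a,c\}$ is no longer even. The new graph is still in $\mathcal G$. Indeed, each vertex of a forbidden graph $F$ has at least two non-neighbors in $F$ (exactly two in an antihole, at least $|F|-1-\Delta\ge4$ in a sparse one), while $z$ has only one non-neighbor. This is the mechanism behind both theorems: a vertex that is adjacent to almost everything has too large a degree to lie in a long hole or a large prism, and too small a degree in the complement to lie in an antihole, yet its one missing edge creates a path of length $3$.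

The difficulty is that the missing edge is itself an even pair. On any path from $c$ to $z$, the neighbor of $c$ is adjacent to $z$, so the path has length $2$. An odd path from $z$ to $c$ needs a second non-neighbor of $z$: in a path $z\,s\,t\,c$ we have $t\not\sim z$. Giving $z$ such a non-neighbor places $z$ inside a new structure with nonadjacent pairs of its own, and these must be repaired in turn. A finite graph has to close this regress, and we close it cyclically: we take three pieces, each a copy of most of $\Pi$, and the vertex $z$ that serves one piece is the vertex $u$ of another.

The price is that $z$ now has several non-neighbors, so the degree argument above no longer applies, and the missing edges between pieces may lie on long chordless cycles of the complement. One further choice controls this and disposes of the third even pair $\{w,v\}$. We delete $w$ from each piece, split what remains into the set $X$ of neighbors of $w$ and the rest $Y$, and put no edges between the sets $Y$ of different pieces. Then a vertex of another piece's $Y$ sees $X$ and not $Y$, so it plays the role of $w$ and restores the odd paths of Lemma~\ref{lem:Pi}(b). The pair $\{w,v\}$ becomes a pair of vertices of two different pieces, which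 we join by a path of length $3$ through both pieces. In the complement, the sets $Y$ are complete to one another, which puts chords on long cycles.

\section{The graph $G$}\label{sec:G}

Indices $i,j,k$ are taken in $\mathbb Z/3$. For each $i$, the \emph{unit} $U_i=X_i\cup Y_i$ is a copy of $\Pi\setminus\{w\}$, with
\[
X_i=\{a_i,a'_i,u_i\},\qquad Y_i=\{b_i,b'_i,c_i,c'_i,v_i\}.
\]
Its nine edges are $aa'$, $ab$, $bc$, $a'b'$, $b'c'$, $uv$, $vc$, $vc'$, $cc'$, all with index $i$. Between distinct units $U_i$ and $U_j$:
\begin{enumerate}
\item[(E1)] $X_i$ is complete to $X_j$;
\item[(E2)] $Y_i$ is anticomplete to $Y_j$;
\item[(E3)] $X_i$ is complete to $Y_j$, except for the six \emph{links}, which are the nonadjacent pairs $\{u_{i-1},c_i\}$ and $\{u_{i+1},c'_i\}$, $i\in\mathbb Z/3$.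
\end{enumerate}
This defines $G$, on $24$ vertices (Figure~\ref{fig:G}). Put $X=X_0\cup X_1\cup X_2$ and $Y=Y_0\cup Y_1\cup Y_2$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.82,every node/.style={circle,draw,inner sep=0.5pt,minimum size=5.5mm,font=\scriptsize}]
\foreach \n in {0,1,2}{
\node[fill=gray!30] (a\n) at ({4*\n},2.4) {$a_{\n}$};
\node[fill=gray!30] (u\n) at ({4*\n+1},2.4) {$u_{\n}$};
\node[fill=gray!30] (ap\n) at ({4*\n+2},2.4) {$a'_{\n}$};
\node (b\n) at ({4*\n},0.95) {$b_{\n}$};
\node (bp\n) at ({4*\n+2},0.95) {$b'_{\n}$};
\node (c\n) at ({4*\n},0) {$c_{\n}$};
\node (cp\n) at ({4*\n+2},0) {$c'_{\n}$};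
\node (v\n) at ({4*\n+1},0.7) {$v_{\n}$};
\draw (a\n)--(b\n)--(c\n)--(cp\n)--(bp\n)--(ap\n) (c\n)--(v\n)--(cp\n) (u\n)--(v\n);
\draw (a\n) to[bend left=60] (ap\n);
}
\node[dotted] (gl) at (-2,0) {$c'_2$};
\node[dotted] (gr) at (12,0) {$c_0$};
\draw[dashed] (u0)--(c1) (u1)--(c2) (u2)--(gr) (u1)--(cp0) (u2)--(cp1) (u0)--(gl);
\end{tikzpicture}
\caption{The three units of $G$. Solid lines are the edges inside units. Between different units, a shaded vertex is adjacent to every vertex except along the six dashed links, which are non-edges, and two white vertices are never adjacent. The picture is cyclic: the dotted vertices repeat $c'_2$ and $c_0$.}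
\label{fig:G}
\end{figure}

The following facts are read off (E1)--(E3). Let $j\ne i$.
\begin{enumerate}
\item[(G1)] The vertices $a_i$ and $a'_i$ are complete to $V(G)\setminus U_i$.
\item[(G2)] Each vertex of $X_j$ has at most one non-neighbor in $U_i$. The non-neighbors of $u_i$ outside $U_i$ are $c_{i+1}\in Y_{i+1}$ and $c'_{i-1}\in Y_{i-1}$.
\item[(G3)] For $y\in Y_j$, the set of neighbors of $y$ in $U_i$ is $X_i$ or $\{a_i,a'_i\}$. In the first case we call $y$ an \emph{apex} of $U_i$; then $U_i\cup\{y\}$ induces a copy of $\Pi$ with $y$ in the place of $w$. The vertex $b_j$ is an apex of $U_i$.
\item[(G4)] The map $\tau$ that exchanges $a_i$ with $a'_{-i}$, $b_i$ with $b'_{-i}$, $c_i$ with $c'_{-i}$, and sends $u_i,v_i$ to $u_{-i},v_{-i}$, is an automorphism of $G$: it sends the link $\{u_{i-1},c_i\}$ to the link $\{u_{-i+1},c'_{-i}\}$ and back.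
\end{enumerate}
By (G3) and Lemma~\ref{lem:Pi}(a):
\begin{enumerate}
\item[(G5)] No forbidden graph is contained in $U_i$, or in $U_i\cup\{y\}$ for an apex $y$ of $U_i$.
\end{enumerate}

\section{Odd paths between all nonadjacent pairs}\label{sec:noeven}

\begin{proposition}\label{prop:noeven}
$G$ has no even pair.
\end{proposition}

\begin{proof}
By (E1)--(E3), a nonadjacent pair lies in one unit, or is a link, or has its vertices in two different sets $Y_i$, $Y_j$.

\emph{Pairs in a unit $U_i$.} The set $U_i\cup\{b_{i+1}\}$ induces a copy of $\Pi$, so by Lemma~\ref{lem:Pi}(b) every nonadjacent pair of $U_i$ other than $\{a_i,c_i\}$ and $\{a'_i,c'_i\}$ is joined by an odd path. The vertex $u_{i-1}$ is adjacent to all of $U_i$ except $c_i$, so $a_i\,u_{i-1}\,c'_i\,c_i$ is a path of length $3$, exactly as in Section~\ref{sec:idea}. The vertex $u_{i+1}$ is adjacent to all of $U_i$ except $c'_i$, so $a'_i\,u_{i+1}\,c_i\,c'_i$ is a path of length $3$.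

\emph{Links.} Let $\{u_j,y\}$ be a link with $y\in Y_i$, and let $k$ be the third index. Consider $u_j\,b_k\,a_j\,y$. Its edges are present by (E3), since $b_k$ and $a_j$ are in no link. It has no chord: $u_j\not\sim a_j$ inside $U_j$, $b_k\not\sim y$ by (E2), and $u_j\not\sim y$. Here $a_j$ is the second non-neighbor of $u_j$ that Section~\ref{sec:idea} asked for.

\emph{Pairs $y\in Y_i$, $z\in Y_j$ with $i\ne j$.} No vertex of $Y_i$ is adjacent to both $a_i$ and $a'_i$. Choose $s\in\{a_i,a'_i\}$ with $s\not\sim y$, and $t\in\{a_j,a'_j\}$ with $t\not\sim z$. By (G1), $y\sim t\sim s\sim z$. Since also $y\not\sim z$, the sequence $y\,t\,s\,z$ is a path of length $3$.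
\end{proof}

\begin{remark}
The links cannot be dispensed with. If the six links were edges, $\{a_i,c_i\}$ would be an even pair: a path from $a_i$ to $c_i$ through a vertex of $X_j$, $j\neq i$, would have length $2$, and any other path would have at most one vertex outside $U_i$, because all such vertices are adjacent to $a_i$, and so would lie in a copy of $\Pi$.
\end{remark}

\section{Antiholes}\label{sec:antiholes}

\begin{proposition}\label{prop:antihole}
$G$ contains no antihole of length at least $5$.
\end{proposition}

\begin{proof}
Suppose that $D$ induces a cycle of length $n\ge5$ in $\overline G$. In this proof, \emph{co-adjacent} and \emph{co-neighbor} refer to $\overline G$. Every vertex of $D$ has exactly two co-neighbors in $D$, and $\overline G[D]$ has no cycle of length $3$ or $4$. We use three properties of $\overline G$: the sets $Y_0,Y_1,Y_2$ are complete to one another; $\overline G[X]$ is the disjoint union of the three paths $a_i\,u_i\,a'_i$; and, by (G1), the co-neighbors of $a_i$ and $a'_i$ lie in $U_i$.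

First we show that \emph{if $D\cap Y_k=\emptyset$, then $D\cap U_k=\emptyset$}. The only possible co-neighbor in $D$ of $a_k$, or of $a'_k$, is $u_k$, so $a_k,a'_k\notin D$. If $u_k\in D$, its two co-neighbors in $D$ must then be $c_{k+1}$ and $c'_{k-1}$, by (G2). These are co-adjacent, which gives a triangle in $\overline G[D]$. This is where (E2) neutralizes the links.

So $D$ lies in the union of the units $U_i$ for which $D\cap Y_i\ne\emptyset$. There are not three such units, since a vertex from each $Y_i$ would give a triangle in $\overline G$. There is not exactly one, by (G5). Hence $D\subseteq U_i\cup U_j$, and $D$ meets both $Y_i$ and $Y_j$. The sets $D\cap Y_i$ and $D\cap Y_j$ are complete to each other in $\overline G$. As $\overline G[D]$ has no $4$-cycle and no vertex of degree $3$, their sizes are $1,1$ or, up to exchanging $i$ and $j$, $1,2$. In both cases $D\cap Y$ is a subpath of the cycle, so $R=D\cap X$ is the complementary subpath, and $R\subseteq X_\ell$ for some $\ell\in\{i,j\}$.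

Suppose $D\cap Y_i=\{y\}$ and $D\cap Y_j=\{z\}$. Then $|R|=n-2\ge3$, so $R$ is the whole path $a_\ell\,u_\ell\,a'_\ell$, and its two ends are co-adjacent to $y$ and $z$ in some order. One of $y,z$ is outside $U_\ell$, a contradiction.

Suppose $D\cap Y_i=\{y\}$ and $D\cap Y_j=\{z_1,z_2\}$. The co-neighbors of $y$ in $D$ are $z_1$ and $z_2$, and each end of $R$ is co-adjacent to one of $z_1,z_2$. Since $|R|=n-3\ge2$, the path $R$ contains $u_\ell$, and one of its ends is $a_\ell$ or $a'_\ell$. That end has a co-neighbor in $Y_j$, so $\ell=j$ and $D\subseteq U_j\cup\{y\}$. Moreover $y$ is not co-adjacent to $u_j\in D$, so $y$ is an apex of $U_j$. This contradicts (G5).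
\end{proof}

\section{Odd holes and odd prisms}\label{sec:sparse}

\begin{proposition}\label{prop:sparse}
$G$ contains no sparse forbidden graph.
\end{proposition}

The vertices of $X$ have large degree, so a graph of maximum degree at most $3$ can use them only in a restricted way. The first two steps of the proof exploit this to confine $F$ to one unit and at most three further vertices, each of which behaves like $w$ or nearly so. The third step shows that only one such vertex can occur, and then $F$ lies in a copy of $\Pi$.

\begin{proof}
Suppose that $G$ contains a sparse forbidden graph $F$, of maximum degree $\Delta$. Degrees are taken in $F$, and we use (S1)--(S4) of Lemma~\ref{lem:sparse}.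

\emph{Step 1: $F$ contains $a_i$ or $a'_i$ for some $i$.} Otherwise $K=F\cap X$ is a subset of the clique $\{u_0,u_1,u_2\}$. By (S4), $|K|\le\Delta$ and $F\setminus K$ is connected. Being a connected subset of $Y$, it lies in one $Y_i$ by (E2). It has at least $|F|-\Delta\ge5$ vertices, so $F\setminus K=Y_i$. Then $|K|=|F|-5\ge2$, so $u_j\in K$ for some $j\ne i$. By (G2), $u_j$ has at least four neighbors in $Y_i$, contrary to $\Delta\le3$.

\emph{Step 2: localization.} Applying $\tau$ if necessary, we may assume $a_i\in F$. Let $W=F\setminus U_i$. By (G1), $a_i$ is complete to $W$, so $|W|\le\Delta$ and $|F\cap U_i|\ge5$. A vertex of $W\cap X$ would have at least four neighbors in $F\cap U_i$, by (G2). So $W\subseteq Y_{i-1}\cup Y_{i+1}$. Consequently the neighbors in $F$ of a vertex of $W$ lie in $W\cup X_i$, and the neighbors in $F$ of a vertex of $Y_i$ lie in $U_i$. From now on we drop the index $i$.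

\emph{Step 3: cases on $|W|$.}

Let $|W|\le1$. By (G5), $W=\{w\}$ and $w$ is not an apex of $U_i$. By (G3) and (S1), the neighbors of $w$ in $F$ are exactly $a$ and $a'$. Then $w$ has degree $2$ and lies in the triangle $w\,a\,a'$, contrary to (S2).

Let $W=\{w_1,w_2\}$. If $a'\in F$, then $w_1\,a\,a'$ and $w_2\,a\,a'$ are distinct triangles that meet, contrary to (S2). So $F\cap X_i\subseteq\{a,u\}$, and the neighbors of $w_1$ in $F$ lie in $\{a,u,w_2\}$, those of $w_2$ in $\{a,u,w_1\}$. If $w_1\not\sim w_2$, then by (S1) both are adjacent to exactly $a$ and $u$; since $a\not\sim u$, the cycle $a\,w_1\,u\,w_2$ is a $4$-hole with vertices of degree $2$, contrary to (S3). If $w_1\sim w_2$, then $a\,w_1\,w_2$ is a triangle, so $w_1$ and $w_2$ have degree $3$ by (S2), and both are adjacent to $u\in F$. Then $u\,w_1\,w_2$ is a second triangle meeting the first, contrary to (S2).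

Let $|W|=3$. Then $a$ has three neighbors in $W$ and hence none in $F\cap U_i$, so $a',b\notin F$. The only possible neighbor of $b'$ in $F$ is now $c'$, so $b'\notin F$ by (S1). Since $|F\cap U_i|\ge5$, we get $F\cap U_i=\{a,u,v,c,c'\}$. The vertex $c$ lies in the triangle $v\,c\,c'$, and its only neighbors in $F$ are $v$ and $c'$, contrary to (S2).
\end{proof}

The parity of $F$ entered this proof only through the bound $|F|\ge\Delta+5$ and through (G5) in the case $|W|\le1$. That case is where the hypothesis ``odd'' is indispensable, since $G$ does contain the even prism $U_i\cup\{w\}$ for every apex $w$.

\begin{proof}[Proof of Theorem~\ref{thm:main}]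
Every forbidden graph is an antihole of length at least $5$ or is sparse, so $G\in\mathcal G$ by Propositions~\ref{prop:antihole} and~\ref{prop:sparse}. The graph $G$ is not a clique and has no even pair by Proposition~\ref{prop:noeven}, so no contraction sequence can start. Thus $G$ is not even-contractile, hence not perfectly contractile, and the ``if'' direction of the conjecture fails.
\end{proof}

\section{Embedding in a graph without even pairs}\label{sec:embed}

Once one graph of $\mathcal G$ without even pairs is available, the regress of Section~\ref{sec:idea} can be stopped after a single step. For each vertex $x$ of $H$ that needs it we add a vertex missing only $x$ in $H$, and we place this vertex inside its own copy of $G$, which supplies the second non-neighbor and brings no even pair with it. In the complement, each copy of $G$ hangs from $H$ by one edge. The next lemma, which says that the complement of a forbidden graph is $2$-connected, shows that no forbidden graph can use such an edge. A graph is a \emph{join} if its vertex set has a partition into two nonempty sets complete to each other, that is, if its complement is disconnected.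

\begin{lemma}\label{lem:join}
If $F'$ is obtained from a forbidden graph $F$ by deleting at most one vertex, then $F'$ is not a join.
\end{lemma}

\begin{proof}
If $F$ is an antihole, then $\overline{F'}$ is a cycle or a path, which is connected. If $F$ is sparse with maximum degree $\Delta$, then $|F'|\ge\Delta+4\ge2\Delta+1$ by (S1). If $F'$ were a join, the larger part would have at least $\Delta+1$ vertices, all adjacent to any vertex of the other part.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:embed}]
Let $H\in\mathcal G$. Fix a vertex $g$ of $G$; it has a non-neighbor in $G$, since it has at most three neighbors among the eight vertices of its unit. Let $S$ be the set of vertices of $H$ that have a non-neighbor in $H$.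

\emph{Construction.} If $S\ne\emptyset$, take $H$ and, for each $x\in S$, a copy $G^x$ of $G$, in which $g^x$ is the copy of $g$. These disjoint graphs are the \emph{pieces}. Add all edges between different pieces except the pairs $\{x,g^x\}$, $x\in S$. If $S=\emptyset$, that is, if $H$ is a clique, the pieces are $H$ and one copy of $G$, and we add all edges between them. Each piece is an induced subgraph of the resulting graph $\widehat H$. So $\widehat H$ contains $H$ and is not a clique.

\emph{$\widehat H\in\mathcal G$.} Suppose that $\widehat H$ contains a forbidden graph $F$. Since $H,G\in\mathcal G$, the graph $F$ is not inside one piece. So for some copy $G'$ of $G$, both $A=F\cap G'$ and $B=F\setminus G'$ are nonempty. At most one pair with one vertex in $A$ and one in $B$ is nonadjacent. One of $A,B$ has at least two vertices; delete from it the vertex of that pair, if there is such a pair. What remains is a join, contrary to Lemma~\ref{lem:join}.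

\emph{$\widehat H$ has no even pair.} There are three kinds of nonadjacent pairs; only the first occurs when $S=\emptyset$.

Two nonadjacent vertices of one copy of $G$ are joined by an odd path inside that copy, by Proposition~\ref{prop:noeven}.

Two nonadjacent vertices $x,y$ of $H$ both lie in $S$. We have $x\sim g^y\sim g^x\sim y$, while $x\not\sim g^x$, $g^y\not\sim y$ and $x\not\sim y$. So $x\,g^y\,g^x\,y$ is a path of length $3$.

For a pair $\{x,g^x\}$, choose a non-neighbor $y$ of $x$ in $H$, which exists because $x\in S$, and a non-neighbor $t$ of $g^x$ in $G^x$. Then $x\sim t\sim y\sim g^x$, while $x\not\sim y$, $t\not\sim g^x$ and $x\not\sim g^x$. So $x\,t\,y\,g^x$ is a path of length $3$. This step is the reason for attaching copies of $G$ only at the vertices of $S$.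
\end{proof}

\begin{thebibliography}{1}

\bibitem{Maffray}
Fr\'ed\'eric Maffray, \emph{Even pairs in square-free Berge graphs with no odd prism}, arXiv:1502.03695 (2015).

\end{thebibliography}
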